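# Generating graphs with no induced path on four vertices

## Dihedral groups of orders 6, 8 and 12

Let $D_{2n}$ ($n\ge 3$) be the dihedral group of order $2n$, with a rotation $\rho$ of order $n$ and a reflection $\sigma$ satisfying $\sigma\rho\sigma=\rho^{-1}$. The reflections are $\sigma_i=\sigma\rho^i$ with $i\in\mathbb Z/n$, and $\sigma_i\sigma_j=\rho^{-i}\rho^{j}=\rho^{j-i}$. We ask which pairs of elements generate the group.

Two rotations generate a group of rotations, so never $D_{2n}$. A rotation $\rho^k$ and a reflection generate $D_{2n}$ exactly when $\gcd(k,n)=1$. Two reflections satisfy $\langle\sigma_i,\sigma_j\rangle=\langle\rho^{j-i},\sigma_i\rangle$, so they generate $D_{2n}$ exactly when $\gcd(j-i,n)=1$.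

Draw the elements as points and join two of them when together they generate the group.

* For $n=3$ (so $D_6\cong S_3$), any two of the three reflections are joined, each reflection is joined to $\rho$ and to $\rho^2$, and $\rho,\rho^2$ are not joined. The identity is isolated. Apart from the identity we see a complete multipartite graph with parts $\{\rho,\rho^2\},\{\sigma_0\},\{\sigma_1\},\{\sigma_2\}$.
* For $n=4$, two reflections are joined when $j-i$ is odd, and $\rho,\rho^3$ are joined to all reflections. The elements $1,\rho^2$ are isolated, and the rest is complete multipartite with parts $\{\rho,\rho^3\},\{\sigma_0,\sigma_2\},\{\sigma_1,\sigma_3\}$.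
* For $n=6$, two reflections are joined when $j-i=\pm1$, so the reflections form a hexagon $\sigma_0,\sigma_1,\dots,\sigma_5$. The rotations $\rho,\rho^5$ are joined to all six reflections and not to each other. The elements $1,\rho^2,\rho^3,\rho^4$ are isolated.

The third picture contains something the first two do not. Among the four vertices $\sigma_0,\sigma_1,\sigma_2,\sigma_3$ the only edges are the three consecutive ones: we see a path. In a complete multipartite graph with some isolated vertices this cannot happen, because non-adjacency is an equivalence relation on the non-isolated vertices. In a path $v_1,v_2,v_3,v_4$ no vertex is isolated, $v_1$ is non-adjacent to $v_4$ and $v_4$ to $v_2$, yet $v_1$ is adjacent to $v_2$.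

We shall return to $D_{12}$ several times. It satisfies many of the intermediate statements of the main proof, and so it shows what those statements mean.

## Cographs, a path in $A_5$, and the two theorems

All groups are finite.

**Definition.** The *generating graph* $\Gamma(G)$ has the elements of $G$ as vertices, and two distinct vertices $a,b$ are adjacent, written $a\sim b$, if $\langle a,b\rangle=G$. The group $G$ is *2-generated* if two elements suffice to generate it.

If $G$ is not cyclic, then $\langle a,b\rangle=G$ forces $a\ne b$ and $a,b\neq 1$; in particular $1$ is an isolated vertex.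

**Definition.** The path $P_4$ has vertices $v_1,v_2,v_3,v_4$ and edges exactly $\{v_1,v_2\},\{v_2,v_3\},\{v_3,v_4\}$. A graph is a *cograph* if it has no induced subgraph isomorphic to $P_4$.

So $\Gamma(S_3)$ and $\Gamma(D_8)$ are cographs and $\Gamma(D_{12})$ is not. All three groups are soluble. Let us try the smallest nonsoluble group.

**A path in $A_5$.** Put
$$a=(1\,2)(3\,4),\quad b=(1\,2\,3\,4\,5),\quad c=(1\,2\,3),\quad d=(2\,5)(3\,4).$$
A proper subgroup of index $n$ in the simple group $A_5$ gives an embedding of $A_5$ in $S_n$, so $60\mid n!$ and $n\ge5$. Hence proper subgroups have order at most $12$.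

The order of $\langle b,c\rangle$ is divisible by $15$, so $b\sim c$. The group $\langle c,d\rangle$ is transitive on the five points ($c$ links $1,2,3$, and $d$ links $2$ to $5$ and $3$ to $4$), so its order is divisible by $5$ and by $6$, and $c\sim d$. The order of $\langle a,b\rangle$ is divisible by $10$. If this group were proper, it would have order $10$, and $\langle b\rangle$ would have index $2$ in it and be normal. Since a 5-cycle is centralized only by its own powers in $S_5$, the involution $a$ would then invert $b$. But $aba=(2\,1\,4\,3\,5)$ sends $1$ to $4$, while $b^{-1}$ sends $1$ to $5$. So $a\sim b$.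

On the other hand, $a$ and $c$ both fix $5$; the involution $d$ inverts $b$, so $\langle b,d\rangle$ is dihedral of order $10$; and $a,d$ are two involutions, which generate a dihedral group. Thus $a,b,c,d$ is an induced $P_4$, and $\Gamma(A_5)$ is not a cograph.

The question, taken from Andrea Lucchini and Daniele Nemmi, "Forbidden subgraphs in generating graphs of finite groups", arXiv:2104.10867 (2021), is whether every nonsoluble 2-generated group contains such a path. The answer is yes, and one can list precisely the groups without one. Recall that $\mathrm{Frat}(G)$ is the intersection of the maximal subgroups of $G$; a subset generates $G$ if and only if its image generates $G/\mathrm{Frat}(G)$.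

**Theorem A.** Let $G$ be a 2-generated finite group. If $\Gamma(G)$ is a cograph, then $G$ is soluble.

**Theorem B.** Let $G$ be a 2-generated finite group. Then $\Gamma(G)$ is a cograph if and only if $G/\mathrm{Frat}(G)$ is one of:

1. $1$, $C_p$, or $C_p\times C_q$, with $p,q$ primes, possibly equal;
2. $V\rtimes C_r$ with $r$ prime and $V$ a faithful irreducible $\mathbb F_pC_r$-module ($p$ prime), i.e. a Frobenius group with minimal normal kernel and complement of prime order.

The hypothesis of 2-generation cannot be dropped: $A_5\times C_2^3$ has the quotient $C_2^3$, so it is not 2-generated. Its generating graph has no edges and is a cograph, but the group is not soluble.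

Notation: $a^b=b^{-1}ab$.

## Connected cographs have disconnected complements

To use the hypothesis we need to know what the absence of $P_4$ gives. Note that $P_4$ is isomorphic to its own complement (the complement of $v_1v_2v_3v_4$ is the path $v_2,v_4,v_1,v_3$), so complements of cographs are cographs. Induced subgraphs of cographs are obviously cographs.

**Lemma 1** (Seinsche 1974; Corneil–Lerchs–Stewart Burlingham 1981). A connected cograph with at least two vertices has disconnected complement.

*Proof.* We show by induction on the number of vertices that a cograph $\Delta$ with at least two vertices is disconnected or has disconnected complement. For two vertices this is clear. Suppose $\Delta$ has more than two vertices and both $\Delta$ and its complement are connected. Remove a vertex $v$. By induction $\Delta-v$ or its complement is disconnected; replacing $\Delta$ by its complement if necessary, let $\Delta-v$ be disconnected. As the complement of $\Delta$ is connected, $v$ is non-adjacent to some vertex $x$. Let $A$ be the component of $\Delta-v$ containing $x$. As $\Delta$ is connected, $v$ has a neighbor in every component of $\Delta-v$, in particular in $A$. Going along a path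 in $A$ from a neighbor of $v$ to $x$, we meet adjacent $a,a'\in A$ with $v\sim a$ and $v\not\sim a'$. Let $b$ be a neighbor of $v$ in another component. Then $a',a,v,b$ is an induced $P_4$, a contradiction. $\square$

**Definition.** The *co-components* of a graph are the connected components of its complement.

Two facts follow at once from the definition: vertices in different co-components are adjacent, and non-adjacent vertices lie in the same co-component. In $\Gamma(S_3)$ without the identity, the co-components are $\{\rho,\rho^2\},\{\sigma_0\},\{\sigma_1\},\{\sigma_2\}$. In $\Gamma(D_{12})$ without its four isolated vertices there are two co-components, $\{\rho,\rho^5\}$ and the set of six reflections. The latter is one co-component because the complement of a hexagon is connected: $\sigma_i$ is non-adjacent to $\sigma_{i+2},\sigma_{i+3},\sigma_{i+4}$, and steps of $2$ and $3$ reach every index.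

## Counting lifts of generating pairs

We want to pass to quotients, so we must lift generating pairs. The next lemma counts the lifts, and the count will matter more than their mere existence.

**Lemma 2.** Let $N\trianglelefteq G$ and $b\in G$. There is a number $f(b)=f_N(b)$ such that for every $c$ with $\langle b,c\rangle N=G$, exactly $f(b)$ elements $c'\in cN$ satisfy $\langle b,c'\rangle=G$.

*Proof.* For $H\le G$ with $b\in H$ and $HN=G$, and $c$ with $\langle b,c\rangle N=G$, put
$$\varphi_H(c)=\#\{h\in cN\cap H:\langle b,h\rangle=H\}.$$
Since $HN=G$, the set $cN\cap H$ is nonempty, hence a coset of $H\cap N$. Each $h$ in it generates with $b$ a subgroup $K=\langle b,h\rangle\le H$, and $KN=\langle b,c\rangle N=G$. Sorting the $h$ according to $K$ gives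
$$|H\cap N|=\sum_{K}\varphi_K(c),$$
the sum over all $K\le H$ with $b\in K$ and $KN=G$. The term $K=H$ is $\varphi_H(c)$. By induction on $|H|$ the other terms do not depend on $c$, hence neither does $\varphi_H(c)$. Take $H=G$. $\square$

For example, in $S_3$ with $N=\langle\rho\rangle$: the reflection $\sigma_0$ has two neighbors in $N$, namely $\rho,\rho^2$, and two in the other coset, namely $\sigma_1,\sigma_2$. So $f(\sigma_0)=2$. And $\rho$ has three neighbors in the coset of reflections, so $f(\rho)=3$.

**Lemma 3** (Gaschütz, for two generators). If $G$ is 2-generated, $N\trianglelefteq G$ and $G=\langle g,h\rangle N$, then there are $n_1,n_2\in N$ with $G=\langle gn_1,hn_2\rangle$.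

*Proof.* Count as before. For $H\le G$ with $HN=G$ let $\psi_H(g,h)$ be the number of pairs in $(gN\cap H)\times(hN\cap H)$ that generate $H$. Sorting all pairs by the subgroup they generate gives $|H\cap N|^2=\sum_K\psi_K(g,h)$ over $K\le H$ with $KN=G$, so by induction $\psi_H(g,h)$ does not depend on $(g,h)$. Since $G$ is 2-generated, $\psi_G$ is positive for some pair, hence for every pair $(g,h)$ with $\langle g,h\rangle N=G$. $\square$

**Lemma 4.** If $G$ is 2-generated, $N\trianglelefteq G$ and $\Gamma(G)$ is a cograph, then $\Gamma(G/N)$ is a cograph.

*Proof.* Suppose $\bar a,\bar b,\bar c,\bar d$ is an induced $P_4$ in $\Gamma(G/N)$. By Lemma 3 there are lifts $b,c$ with $\langle b,c\rangle=G$. So $f(b)>0$ and $f(c)>0$. Because $\bar a,\bar b$ generate $G/N$, Lemma 2 provides a lift $a$ of $\bar a$ with $\langle a,b\rangle=G$; in the same way there is a lift $d$ of $\bar d$ with $\langle c,d\rangle=G$. The four lifts are distinct, as their images are. The pairs $(a,c),(a,d),(b,d)$ do not generate $G$, since their images do not generate $G/N$. So $a,b,c,d$ is an induced $P_4$ in $\Gamma(G)$. $\square$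

## Groups whose proper quotients are cyclic

With Lemma 4 the natural plan for Theorem A is to go to a smallest nonsoluble quotient and contradict Lemma 1 there. Three published results are used in this section as black boxes.

* (S) Burness–Guralnick–Harper, *The spread of a finite group*, Ann. of Math. 193 (2021): if every proper quotient of $G$ is cyclic, then for all nontrivial $x_1,x_2\in G$ there is $y\in G$ with $\langle x_1,y\rangle=\langle x_2,y\rangle=G$.
* (I) Shen, Czechoslovak Math. J. 60 (2010) 945–950; also Freedman, Arch. Math. 117 (2021) 1–7: for a nonabelian finite simple group, the intersection graph is connected. Its vertices are the nontrivial proper subgroups, adjacent when they intersect nontrivially.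
* The Feit–Thompson theorem: groups of odd order are soluble.

**Proposition 5.** If $L$ is nonsoluble and every proper quotient of $L$ is cyclic, then $\Gamma(L)$ is not a cograph.

*Proof.* Let $M$ be a minimal normal subgroup of $L$. Then $L/M$ is cyclic (possibly trivial), so $M$ is nonsoluble, and $|M|$ is even by Feit–Thompson. As $L$ is not cyclic, the element $y$ in (S) is nontrivial and different from $x_1$ and $x_2$. So (S) says that any two vertices of the subgraph induced on $L\setminus\{1\}$ have a common neighbor, and this subgraph is connected. If $\Gamma(L)$ were a cograph, then by Lemma 1 the complement $\Lambda$ of this subgraph would be disconnected. We show that $\Lambda$ is connected. Throughout we use that *two distinct nontrivial elements lying in a common proper subgroup are adjacent in $\Lambda$*.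

**Case $L=M$.** This case handles simple groups. Since $M$ is minimal normal in itself, $L$ is nonabelian simple. Let $x,x'\ne1$. By (I) there are nontrivial proper subgroups $\langle x\rangle=H_0,H_1,\dots,H_r=\langle x'\rangle$ and elements $1\ne h_i\in H_{i-1}\cap H_i$ for $1\le i\le r$. In the list $x,h_1,\dots,h_r,x'$ consecutive members lie in a common proper subgroup: $x,h_1\in H_0$, then $h_i,h_{i+1}\in H_i$, and finally $h_r,x'\in H_r$ (if $r=0$, both $x,x'$ lie in $H_0$). So $x$ and $x'$ are connected in $\Lambda$.

**Case $L\ne M$.** This case uses involutions as a hub. Two involutions generate a soluble group (dihedral, or of order at most $4$), hence a proper subgroup. So all involutions lie in one component $A$ of $\Lambda$. Every nontrivial element lies in a proper cyclic subgroup together with a power of itself of prime order. So it remains to show that every $x$ of odd prime order $p$ lies in $A$.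

First we find a proper subgroup $U$ with $2p\mid|U|$. If $p\mid|M|$, take $U=M$, which is proper and of even order. If $p\nmid|M|$, let $T$ be a Sylow 2-subgroup of $M$ and $U=N_L(T)$. By the Frattini argument $L=MU$. As $p$ divides $|L|$ but not $|M|$, it divides $|L:M|=|U:U\cap M|$, hence $|U|$. Also $1\ne T\le U$, so $2\mid|U|$. Finally $U\ne L$: otherwise $T$ would be normal in $L$, while $T\neq1$, and $T\ne M$ because $M$ is not soluble; this contradicts the minimality of $M$.

Now let $P$ be a Sylow $p$-subgroup of $L$ containing $x$. By Sylow's theorem some conjugate $U^g$ contains an element $1\ne x'\in P$. The elements $x,x'$ lie in $P\ne L$, and $x'$ lies together with an involution in $U^g\ne L$. So $x\in A$.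

Thus $\Lambda$ is connected, a contradiction. $\square$

**Where this stops.** Let $G$ be a nonsoluble 2-generated group with $\Gamma(G)$ a cograph. Choose $N_0$ maximal among the normal subgroups with nonsoluble quotient and put $L=G/N_0$. By Lemma 4, $\Gamma(L)$ is a cograph, and every proper quotient of $L$ is soluble. A minimal normal subgroup of $L$ is not soluble, since otherwise $L$ would be soluble. There is only one, say $M$: two distinct ones $M,M'$ intersect trivially, so $L$ would embed in the soluble group $L/M\times L/M'$. Moreover $Z(M)$ is normal in $L$ and different from $M$, so $Z(M)=1$. Hence $C_L(M)\cap M=1$. If $C_L(M)\neq1$, this normal subgroup would contain a minimal normal subgroup, which is $M$, a contradiction; so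
$$C_L(M)=1 .$$
If $L/M$ is cyclic, then every proper quotient of $L$ is cyclic, since every nontrivial normal subgroup contains $M$, and Proposition 5 finishes the proof.

If $L/M$ is not cyclic, the argument breaks down at its first move. For $m\in M$ and any $y$, the image of $\langle m,y\rangle$ in $L/M$ is cyclic, so $m$ is an isolated vertex of $\Gamma(L)$. The subgraph on $L\setminus\{1\}$ is then disconnected, and Lemma 1 says nothing about its complement. Going down to $L/M$ need not help either: nothing so far excludes $L/M\cong C_2\times C_2$, whose generating graph is a triangle with an isolated vertex. The missing path has to be found in the way the cosets of $M$ meet the components of the graph.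

## Cosets of a minimal normal subgroup inside one component

**Proposition 6.** Let $G$ be 2-generated, and $N$ a minimal normal subgroup with $G/N$ not cyclic. Suppose that either

* (i) $N$ is nonabelian and $C_G(N)=1$, or
* (ii) $N$ is abelian, $|N|>2$ and $N\not\le\mathrm{Frat}(G)$.

Then $\Gamma(G)$ is not a cograph.

Case (i) is what Theorem A needs; case (ii) serves Theorem B, and the two are proved together. The idea is as follows. Since $G/N$ is not cyclic, a coset $uN$ has no internal edges. So its part inside a component $C$ lies in a single co-component of $C$. Between different co-components all edges are present, and Lemma 2 then pins down the sizes of these parts. Multiplying $u$ by $v$ maps one part into another; when the sizes agree the map is a bijection, for many choices of $u$. So a part of a coset is invariant under translation by a nontrivial subgroup of $N$, and minimality of $N$ makes it the whole coset.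

The group $D_{12}$ with $N=\langle\rho^2\rangle$ of order $3$ satisfies (ii): the quotient is $C_2\times C_2$, and $N\not\le\mathrm{Frat}(D_{12})$ because $N$ has the complement $\{1,\rho^3,\sigma_0,\sigma_3\}$, which has prime index and is therefore maximal. We shall use it as the running example.

*Proof.* Assume that $\Gamma(G)$ is a cograph. Note that $G$ is not cyclic. Since $\mathrm{Frat}(G)$ is nilpotent, and $N$ is not nilpotent in case (i) (it is nonabelian, so $Z(N)$, being normal in $G$, is trivial), we have $N\not\le\mathrm{Frat}(G)$ in both cases. So there is a maximal subgroup $H$ with $N\not\le H$, and $HN=G$. Write $f=f_N$.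

**Step 0: in case (ii), $f(b)\ge2$ for every non-isolated $b$.** This step ensures that the coset parts we meet later have at least two elements. Let $N$ be a $p$-group and $\langle b,c\rangle=G$. Let $c'\in cN$ with $K=\langle b,c'\rangle\ne G$. Then $KN=G$. The subgroup $K\cap N$ is normalized by $K$, and by $N$ because $N$ is abelian, so it is normal in $G$. It is not $N$, since otherwise $K=KN=G$. By minimality $K\cap N=1$, so $K$ is a complement of $N$ containing $b$. Conversely, a complement $K$ of $N$ containing $b$ contains exactly one element $c'$ of $cN$; as $\langle b,c'\rangle N=G$, the subgroup $\langle b,c'\rangle$ of $K$ has order at least $|G/N|=|K|$, so $\langle b,c'\rangle=K$. Distinct complements therefore give distinct $c'$, and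
$$f(b)=|N|-t,$$
where $t$ is the number of complements of $N$ containing $b$.

Suppose $t>0$ and fix one such complement $K_0$. Any complement $K$ contains, for each $k\in K_0$, a unique element $k\delta(k)$ of $kN$, and $\delta:K_0\to N$ is a derivation: $\delta(kl)=\delta(k)^l\delta(l)$. Conversely, each derivation $\delta$ gives the complement $\{k\delta(k):k\in K_0\}$. This complement contains $b$ if and only if $\delta(b)=1$. Since $N$ is elementary abelian, the derivations with $\delta(b)=1$ form, under pointwise multiplication, a finite abelian group of exponent dividing $p$. So $t$ is a power of $p$.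

Now $f(b)>0$ because $b$ is not isolated. If $t=0$, then $f(b)=|N|\ge2$. If $t=1$, then $f(b)=|N|-1\ge2$ because $|N|>2$. If $t>1$, then $p$ divides both $|N|$ and $t$, so $p\mid f(b)$ and $f(b)\ge p\ge 2$.

In $D_{12}$ with $N=\langle\rho^2\rangle$, the complements are $\{1,\rho^3,\sigma_i,\sigma_{i+3}\}$ for $i=0,1,2$. A reflection lies in one of them, so $f(\sigma_i)=2$; the element $\rho$ lies in none, so $f(\rho)=3$; and $\rho^3$ lies in all three, in accordance with its being isolated. The condition $|N|>2$ is needed here: in $D_{12}$ with $\langle\rho^3\rangle$ in place of $N$, the vertex $\sigma_0$ has in $\{\sigma_1,\sigma_4\}$ only the neighbor $\sigma_1$, so there $f(\sigma_0)=1$.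

**Step 1: coset parts and full elements.** This step sets up the objects and the size formula. Let $C$ be a connected component of $\Gamma(G)$ containing an edge; one exists because $G$ is 2-generated and not cyclic.

*$C$ is invariant under conjugation.* For $c\in C$, conjugation by $c$ is an automorphism of $\Gamma(G)$ fixing $c$, so $C^c=C$. The elements $g$ with $C^g=C$ form a subgroup containing $C$, and $C$ generates $G$ because it contains an edge.

*If $u,v\in C$ are adjacent, then $uv\in C$*, as $\langle u,uv\rangle=G$, so $uv$ is a neighbor of $u$.

*Two elements of the same coset of $N$ are non-adjacent*, as their images generate a cyclic subgroup of the noncyclic group $G/N$.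

For $u\in C$ put $X_u=uN\cap C$. Its elements are pairwise non-adjacent, so $X_u$ lies in one co-component of $C$. For $n\in N$ we have
$$u^n=n^{-1}un=u\,(n^{-1})^u\,n\in uN ,$$
so $uN$, and hence $X_u$, is invariant under conjugation by $N$; also $X_u^u=X_u$, since $(uN)^u=uN$. Call $u$ *full* if $X_u=uN$, that is, $uN\subseteq C$. This depends only on $uN$ and is preserved by conjugation.

Let $C_1,\dots,C_k$ be the co-components of $C$. By Lemma 1, $k\ge2$. Call $(u,v)$ a *cross pair* if $u\in C_i$, $v\in C_j$ with $i\ne j$. Then $X_u\subseteq C_i$ and $X_v\subseteq C_j$, so all pairs in $X_u\times X_v$ are adjacent. For $u'\in X_u$, every neighbor of $u'$ in $vN$ lies in $C$, hence in $X_v$. So $X_v$ is exactly the set of neighbors of $u'$ in $vN$, and Lemma 2 gives its size. By symmetry,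
$$|X_v|=f(u'),\qquad |X_u|=f(v')\qquad(u'\in X_u,\ v'\in X_v). \tag{1}$$

*We have $|X_u|,|X_v|\ge2$.* In case (ii) this follows from (1) and Step 0. In case (i), $u\ne1$ does not centralize $N$, so $u^n\ne u$ for some $n\in N$, and both $u,u^n$ lie in $X_u$; likewise for $v$. Every element of $C$ belongs to a cross pair, because $k\ge2$.

*The elements $u,v$ of a cross pair are not both full.* As $HN=G$, the subgroup $H$ contains some $u'\in uN$ and some $v'\in vN$. If both $u,v$ were full, then $u'\in X_u$ and $v'\in X_v$ would be adjacent, so $G=\langle u',v'\rangle\le H$, which is false.

In $D_{12}$, with $C$ the set of all non-isolated vertices, $C$ has the two co-components $C_1=\{\rho,\rho^5\}$ and $C_2=\{\sigma_0,\dots,\sigma_5\}$. Here $X_\rho=\{\rho,\rho^5\}$ is not all of $\rho N=\{\rho,\rho^3,\rho^5\}$, so $\rho$ is not full, while each $\sigma_i$ is full. In accordance with (1), $|X_\rho|=2=f(\sigma_i)$ and $|X_{\sigma_i}|=3=f(\rho)$.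

**Step 2: a criterion for a subgroup of $N$ to be $N$.** This will turn translation invariance under a small subgroup into invariance under $N$. *Suppose $\langle g,v\rangle=G$ and $1\ne J\le N$ is normalized by $v$. Suppose $J$ contains $(n^{-1})^gn$ for all $n\in N$, or $n^{-1}n^g$ for all $n\in N$. Then $J=N$.* Indeed, take $n\in J$. In the first case $(n^{-1})^g\in J$, in the second $n^g\in J$. In both cases $J^g\le J$, so $J^g=J$ by finiteness. So $J$ is normalized by $g$ and $v$, hence normal in $G$, and $J=N$ by minimality.

**Step 3: products detect fullness.** The aim is the following claim. *Let $u\in C_i$, $v\in C_j$ with $i\ne j$. If $uv\notin C_i$, then $v$ is full. If $uv\notin C_j$, then $u$ is full.*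

Put $w=uv$, which lies in $C$ by Step 1.

Suppose first that $w\notin C_i$. Then $(u,w)$ is a cross pair, and (1), applied to $(u,w)$ and to $(u,v)$, gives $|X_w|=f(u)=|X_v|$. For $u'\in X_u$ and $v'\in X_v$ we have $u'\sim v'$, so $u'v'\in C$; also $u'v'\in uvN$. Hence $u'X_v\subseteq X_w$, and since the sizes agree,
$$u'X_v=X_w\qquad\text{for every }u'\in X_u .$$
So $X_v$ is invariant under left multiplication by $u''^{-1}u'$ for all $u',u''\in X_u$, that is, by
$$K=\langle u''^{-1}u':u',u''\in X_u\rangle\le N .$$
Here $K\ne1$ because $|X_u|\ge2$, and $K\ni u^{-1}u^n=(n^{-1})^un$ for all $n\in N$. Conjugating $KX_v=X_v$ by powers of $v$ and using $X_v^v=X_v$, we see that $X_v$ is invariant under left multiplication by $J=\langle K^{v^s}:s\in\mathbb Z\rangle$. This $J$ is normalized by $v$, and $\langle u,v\rangle=G$. By Step 2 with $g=u$, $J=N$. So $X_v=NX_v=vN$ and $v$ is full.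

Suppose next that $w\notin C_j$. Then $(w,v)$ is a cross pair, and (1) gives $|X_w|=f(v)=|X_u|$. As before $X_uv'\subseteq X_w$, so $X_uv'=X_w$ for every $v'\in X_v$. Hence $X_u$ is invariant under right multiplication by
$$K=\langle v'v''^{-1}:v',v''\in X_v\rangle\le N .$$
Again $K\ne1$, and $K\ni v^nv^{-1}=n^{-1}vnv^{-1}=n^{-1}n^{v^{-1}}$ for all $n\in N$. Since $X_u^u=X_u$, the set $X_u$ is invariant under right multiplication by $J=\langle K^{u^s}:s\in\mathbb Z\rangle$, which is normalized by $u$. Since $\langle v^{-1},u\rangle=G$, Step 2 with $g=v^{-1}$ and with $u$ in the role of $v$ gives $J=N$. So $X_u=X_uN=uN$ and $u$ is full.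

**Step 4: there are exactly two co-components, one full and one not.** This step extracts the rigid structure forced by Step 3. In a cross pair $(u,v)$ the product $uv$ cannot lie in both $C_i$ and $C_j$. So by Step 3 at least one of $u,v$ is full, and by Step 1 exactly one is.

Given three elements from three different co-components, two of them would have the same status, contrary to this. So $k=2$. Fix an element of one co-component: all elements of the other have the opposite status, and therefore status is constant on each co-component. Number them so that *all elements of $C_1$ are non-full and all elements of $C_2$ are full*. Conjugation by elements of $G$ permutes $\{C_1,C_2\}$ and preserves fullness, so $C_1$ and $C_2$ are each $G$-invariant. For $u\in C_1$ and $v\in C_2$ we have $uv\in C_2$, since otherwise $u$ would be full by Step 3. So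
$$C_1C_2\subseteq C_2 .$$

Let $E=\langle C_1\rangle\trianglelefteq G$. For $u\in C_1$, left multiplication by $u$ is an injective map of the finite set $C_2$ to itself, hence a bijection; therefore $EC_2=C_2$. We collect three consequences.

* $E\cap C_2=\emptyset$. Otherwise, for $e\in E\cap C_2$, we get $1=e^{-1}e\in EC_2=C_2$, but $1$ is isolated. So $E\cap C=C_1$.
* For $u\in C_1$, $v\in C_2$ we have $G=\langle u,v\rangle=E\langle v\rangle$. So $G/E$ is cyclic, of order $m$ say, and is generated by $vE$ for every $v\in C_2$.
* $N\le E$. For $u\in C_1$ we have $X_u\subseteq C_1$ and $|X_u|\ge2$, so $E$ contains a nontrivial $u''^{-1}u'\in N$. Thus $E\cap N\ne1$, and $N$ is minimal normal.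

There is no contradiction yet, and the example shows that none is to be expected at this point. In $D_{12}$ all the conclusions above do hold: $\rho\sigma_i=\sigma_{i-1}$, so $C_1C_2\subseteq C_2$; and $E=\langle\rho\rangle$, $m=2$. What goes wrong in $D_{12}$ is inside $C_2$: the hexagon is connected and so is its complement, contrary to Lemma 1. So the next step applies Lemma 1 a second time, inside $C_2$.

**Step 5: the contradiction inside $C_2$.** The plan is to take two adjacent elements of $C_2$ and multiply one by a power of the other so as to land in $E$, hence in $C_1$; the argument of Step 3 will then produce a full element of $C_1$.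

Fix $v\in C_2$, and let $D$ be the connected component containing $v$ of the subgraph induced on $C_2$. For $u\in C_1$ we have $uv\in C_2$ and $\langle uv,v\rangle=G$, so $uv\sim v$ and $|D|\ge2$. As $C_2$ is $G$-invariant, conjugation acts on this subgraph. The argument of Step 1 (each $d\in D$ satisfies $D^d=D$, and $D$ contains an edge) shows that $D$ is $G$-invariant. By Lemma 1, $D$ has at least two co-components. Choose $y,w$ in different co-components of $D$, and put
$$Y=yN\cap D,\qquad W=wN\cap D .$$
The elements of $Y$ are pairwise non-adjacent, so they lie in one co-component of $D$; the same holds for $W$. So all pairs in $Y\times W$ are adjacent.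

Since $w$ is full, $wN\subseteq C$, and $wN=X_w$ lies in one co-component of $C$, which is $C_2$. So for $y'\in Y$ each neighbor of $y'$ in $wN$ lies in $C_2$, and hence in $D$. Therefore *$W$ is exactly the set of neighbors of $y'$ in $wN$, for every $y'\in Y$*. As $y$ is full too, by symmetry $Y$ is the set of neighbors of $w$ in $yN$, so $|Y|=f(w)$. Moreover $|Y|\ge2$: in case (ii) by Step 0, and in case (i) because $Y$ contains all $y^n$ with $n\in N$, and $y\ne1$ does not centralize $N$.

*Landing in $C_1$.* Both $yE$ and $wE$ generate the cyclic group $G/E$ of order $m$, so $wE=y^jE$ with $\gcd(j,m)=1$. Only $j$ modulo $m$ matters. By the Chinese Remainder Theorem we may change $j$ within its class modulo $m$ so that $j\equiv1$ modulo every prime that divides $|G|$ but not $m$. So we may assume $\gcd(j,|G|)=1$. Put $x=wy^{-j}\in E$.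

Let $y'\in Y$. Since $y'\in yN$, the map $w'\mapsto w'y'^{-j}$ is a bijection $wN\to xN$, and $\langle y',w'y'^{-j}\rangle=\langle y',w'\rangle$. So the set of neighbors of $y'$ in $xN$ is $Wy'^{-j}$. These neighbors lie in $C$, and also in $xN\subseteq E$, as $N\le E$; hence in $E\cap C=C_1$. Taking $y'=y$ and $w'=w$, we see in particular that $x\in C_1$. So $X_x=xN\cap C=xN\cap C_1$, and $Wy'^{-j}\subseteq X_x$. Conversely, every element of $X_x\subseteq C_1$ is adjacent to $y'\in C_2$, so $X_x\subseteq Wy'^{-j}$. We conclude
$$W=X_x\,y'^{\,j}\qquad\text{for every }y'\in Y. \tag{2}$$

*Translation invariance.* By (2), $X_x$ is invariant under right multiplication by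
$$K=\langle y'^{\,j}y''^{-j}:y',y''\in Y\rangle\le N .$$
The map $g\mapsto g^j$ is injective on $G$: if $jj'\equiv1$ modulo $|G|$, then $g=(g^j)^{j'}$. As $|Y|\ge2$, it follows that $K\ne1$. For $n\in N$ we have $y^n\in Y$, so $K$ contains $(y^n)^jy^{-j}=n^{-1}y^jny^{-j}=n^{-1}n^{y^{-j}}$. As $X_x^x=X_x$, the set $X_x$ is also invariant under right multiplication by $J=\langle K^{x^s}:s\in\mathbb Z\rangle$, which is normalized by $x$. Finally, since $j$ is coprime to the order of $y$,
$$\langle y^{-j},x\rangle=\langle y,x\rangle=\langle y,wy^{-j}\rangle=\langle y,w\rangle=G .$$
So Step 2, with $g=y^{-j}$ and with $x$ in the role of $v$, gives $J=N$. Hence $X_x=X_xN=xN$, and $x$ is full. But $x\in C_1$, and no element of $C_1$ is full. This contradiction proves Proposition 6. $\square$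

## Nonsoluble groups: the proof of Theorem A

Suppose $G$ is 2-generated and nonsoluble and $\Gamma(G)$ is a cograph. As shown after Proposition 5, some quotient $L$ of $G$ has the following properties: $L$ is nonsoluble, $\Gamma(L)$ is a cograph, $L$ has a unique minimal normal subgroup $M$, this $M$ is nonabelian, and $C_L(M)=1$. Also $L$ is 2-generated, as a quotient of $G$. If $L/M$ is not cyclic, then Proposition 6(i), applied to $L$ and $M$, says that $\Gamma(L)$ is not a cograph. If $L/M$ is cyclic, then every proper quotient of $L$ is cyclic, because every nontrivial normal subgroup contains $M$, and Proposition 5 says that $\Gamma(L)$ is not a cograph. Either way we have a contradiction, so $G$ is soluble. $\blacksquare$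

## The classification: the proof of Theorem B

**Step 1: reduction to $\mathrm{Frat}(G)=1$.** This lets us work with complements of minimal normal subgroups. Let $\Phi=\mathrm{Frat}(G)$. Two elements generate $G$ if and only if their images generate $G/\Phi$. So two vertices with the same image in $G/\Phi$ have the same neighbors among the other vertices; call two such vertices *twins*. In the path $v_1v_2v_3v_4$ no two vertices are twins. Indeed, for each of the pairs
$$(v_1,v_2),\ (v_1,v_3),\ (v_1,v_4),\ (v_2,v_3),\ (v_2,v_4),\ (v_3,v_4)$$
the vertex
$$v_3,\ v_4,\ v_2,\ v_1,\ v_1,\ v_2,$$
respectively, is adjacent to exactly one member. So an induced $P_4$ in $\Gamma(G)$ maps injectively onto an induced $P_4$ in $\Gamma(G/\Phi)$. Together with Lemma 4: $\Gamma(G)$ is a cograph if and only if $\Gamma(G/\Phi)$ is. Since $\mathrm{Frat}(G/\Phi)=1$, we may assume $\Phi=1$ from now on.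

**Step 2: the listed groups give cographs.** This is the direct check of the "if" part. Recall from the first section that a complete multipartite graph together with isolated vertices has no induced $P_4$.

Let $G=1$, $C_p$, or $C_p\times C_q$ with $p\ne q$. These groups are cyclic, and a generator of $G$ is adjacent to all other vertices. No vertex of $P_4$ is adjacent to the other three, so an induced $P_4$ contains no generator. The remaining vertices induce a graph without edges, or, for $C_p\times C_q$, the complete bipartite graph between elements of order $p$ and elements of order $q$, together with the isolated vertex $1$. Neither contains an induced $P_4$.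

Let $G=C_p\times C_p$. Nontrivial elements are adjacent exactly when they lie in different subgroups of order $p$. So $\Gamma(G)$ is a complete multipartite graph plus the isolated vertex $1$.

Let $G=V\rtimes B$ with $B=C_r$ as in item 2. For $1\ne g\in B$, the subgroup $C_V(g)$ is $B$-invariant, and it is not $V$ because $V$ is faithful; so $C_V(g)=1$. Hence the $V$-conjugates of $g$ are $|V|$ distinct elements of the coset $Vg$, so they fill it. Every element outside $V$ therefore lies in some $B^v$ with $v\in V$. Moreover $B\cap B^v=1$ for $1\ne v\in V$: if $b_1=b_2^v$ with $b_1,b_2\in B$, then $b_1=b_2$, as seen modulo $V$, so $v\in C_V(b_1)$ and $b_1=1$. Thus $V$ and the conjugates of $B$ partition the nontrivial elements of $G$. Two elements in the same one of these proper subgroups are non-adjacent. Two nontrivial elements in different ones generate a subgroup $S$ properly containing some conjugate $B'$ of $B$, since at least one of the two lies outside $V$ and generates a conjugate $B'$, of prime order, and the other is not in $B'$. As $G=VB'$, we have $S=(S\cap V)B'$ with $S\cap V\neq1$, and $S\cap V$ is $B'$-invariant. It is normalized also by $V$, so it is normal in $G$, and irreducibility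 gives $S\cap V=V$, so $S=G$. Again $\Gamma(G)$ is a complete multipartite graph plus the isolated vertex $1$.

**Step 3: the converse for cyclic groups.** Here we find $P_4$ in $C_{pqr}$. Let $\mathrm{Frat}(G)=1$ and let $\Gamma(G)$ be a cograph. If $G$ is cyclic, then $|G|$ is squarefree. Suppose three distinct primes $p,q,r$ divide $|G|$. Then $C_{pqr}$ is a quotient of $G$. Elements of $C_{pqr}$ generate it exactly when the least common multiple of their orders is $pqr$. So elements of orders
$$p,\quad qr,\quad pq,\quad r$$
form, in this order, an induced $P_4$: consecutive pairs generate, while the pairs of orders $(p,pq)$, $(p,r)$, $(qr,r)$ do not. This contradicts Lemma 4. So $G$ is $1$, $C_p$ or $C_p\times C_q$ with $p\neq q$.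

For noncyclic $G$, we show by induction on $|G|$: *if $G$ is 2-generated and noncyclic, $\mathrm{Frat}(G)=1$ and $\Gamma(G)$ is a cograph, then $G\cong C_p\times C_p$ or $G$ is as in item 2.* By Theorem A, $G$ is soluble, so its minimal normal subgroups are elementary abelian. Let $N$ be one of them. As $\mathrm{Frat}(G)=1$, there is a maximal subgroup $H$ with $N\not\le H$. Then $HN=G$, and $H\cap N$ is normalized by $H$ and by the abelian group $N$, hence is trivial. So *every minimal normal subgroup has a complement.*

**Step 4: every proper quotient of $G$ is cyclic.** It suffices to treat quotients by minimal normal subgroups. Suppose $N$ is a minimal normal subgroup with $Q:=G/N$ noncyclic. Since $N\not\le\mathrm{Frat}(G)$, Proposition 6(ii) gives $|N|=2$. So $N$ is central, and with a complement we get $G=C_2\times Q$. As $Q$ is (isomorphic to) a normal subgroup of $G$, $\mathrm{Frat}(Q)\le\mathrm{Frat}(G)=1$. By Lemma 4 and induction, $Q$ is $C_p\times C_p$ or as in item 2. Also $Q\not\cong C_2\times C_2$, since $C_2^3$ is not 2-generated. Write the elements of $G$ as $(\varepsilon,a)$ with $\varepsilon\in\mathbb F_2$, $a\in Q$.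

*Suppose $Q$ has no quotient $C_2$.* Then a subgroup $R$ of $C_2\times Q$ projecting onto both factors is everything (Goursat): if $R\cap C_2\ne1$, then $C_2\le R$ and $R=G$; and if $R\cap C_2=1$, then $R\cong Q$ by projection, while $R$ maps onto $C_2$, contrary to the assumption. Let $\langle a,b\rangle=Q$. Then
$$(0,a),\ (1,b),\ (1,a),\ (0,b)$$
are distinct, and consecutive ones project onto both factors, so they are adjacent. Of the non-consecutive pairs, $(0,a),(0,b)$ project trivially to $C_2$, while $(0,a),(1,a)$ and $(1,b),(0,b)$ project to a cyclic subgroup of $Q$. So this is an induced $P_4$, a contradiction.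

*Suppose $Q$ has a quotient $C_2$.* Then $Q\not\cong C_p\times C_p$ with $p$ odd, so $Q=V\rtimes C_r$ as in item 2. Let $S\trianglelefteq Q$ have index $2$. If $V\not\le S$, then $V\cap S$ has index $2$ in $V$ and is normal in $Q$, so it is trivial and $|V|=2$, on which $C_r$ cannot act faithfully. So $V\le S$, hence $C_r$ has a quotient $C_2$ and $r=2$. Let $s$ be the involution of $C_r$. It has no nonzero fixed vector in $V$, while, written additively, $x+x^s$ is fixed by $s$ for all $x\in V$; so $s$ acts as $-1$. Irreducibility gives $V=C_p$, and faithfulness gives $p$ odd. Let $s_i$ ($i\in\mathbb F_p$) be the involutions of $Q$, which are the elements outside $V$. We claim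
$$(\varepsilon,s_i)\sim(\delta,s_k)\quad\Longleftrightarrow\quad\varepsilon\ne\delta\ \text{ and }\ i\ne k .$$
If $\varepsilon=\delta$, the two elements have the same image in $G/V\cong C_2\times C_2$; if $i=k$, their images in $Q$ generate a cyclic group. So both conditions are necessary. Conversely, if both hold, let $R$ be the subgroup generated. Its image in $G/V$ is everything, so $RV=G$. It projects onto $Q$, because $s_is_k$ is a nontrivial element of $V$. If $R\cap V=1$, then $|R|=|G/V|=4<2p=|Q|$, impossible. So $V\le R$ and $R=G$. Now, as $p\ge3$,
$$(0,s_0),\ (1,s_1),\ (0,s_2),\ (1,s_0)$$
is an induced $P_4$: consecutive entries differ in both coordinates, and each non-consecutive pair agrees in one. This is a contradiction. (For $p=3$ this is a path in the hexagon of $D_{12}\cong C_2\times S_3$.)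

**Step 5: the structure of $G$.** We now read off $G$ from the fact that its proper quotients are cyclic. Let $N$ be a minimal normal subgroup, an elementary abelian $p$-group, and let $K\cong G/N$ be a complement, which is cyclic by Step 4.

*Suppose $C_K(N)\ne1$.* This subgroup is centralized by $N$ and normalized by the abelian group $K$, so it is normal in $G$, and $G/C_K(N)\cong N\rtimes(K/C_K(N))$ is cyclic. Hence $N$ is cyclic, $|N|=p$, and $K$ centralizes $N$. So $G=N\times K$ is abelian. As $\mathrm{Frat}(K)\le\mathrm{Frat}(G)=1$, the cyclic group $K$ has squarefree order. Since $G$ is not cyclic, $p\mid|K|$, and $K=C_p\times K_0$ with $p\nmid|K_0|$. The quotient $G/K_0\cong C_p\times C_p$ is not cyclic, so $K_0=1$ and $G\cong C_p\times C_p$.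

*Suppose $C_K(N)=1$.* Write $K=\langle k\rangle$. If $K=1$, then $G=N$ is an abelian minimal normal subgroup of itself, so it is cyclic of prime order, which is excluded. So $K\ne1$, and $K$ acts faithfully on $N$; it acts irreducibly, because a $K$-invariant subgroup of the abelian group $N$ is normal in $NK=G$. For $1\ne g\in K$, the subgroup $C_N(g)$ is $K$-invariant, since $K$ is abelian, and proper, so it is trivial. As in Step 2, this gives $K\cap K^v=1$ for $1\ne v\in N$; so $G$ is a Frobenius group with complement $K$. Moreover $K$ is a maximal subgroup: if $K\le S\le G$, then $S=(S\cap N)K$ and $S\cap N$ is $K$-invariant, so it is $1$ or $N$.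

Suppose $|K|$ is not prime. Then there is $1\ne e\in K$ with $\langle e\rangle\ne K$. Take $1\ne v\in N$ and put $K'=K^v$, $k'=k^v$, $e'=e^v$. Then $K\cap K'=1$. We claim that $e,k',k,e'$ is an induced $P_4$. The four elements are distinct, since $e\ne k$, $e'\ne k'$ and $K\cap K'=1$. For the consecutive pairs,
$$\langle e,k'\rangle\supsetneq K',\qquad\langle k',k\rangle\supsetneq K,\qquad\langle k,e'\rangle\supsetneq K,$$
because $e\notin K'$ and $k',e'\notin K$; by maximality of $K$ and of its conjugate $K'$, all three are $G$. For the other pairs, $e,k$ lie in $K$ and $k',e'$ lie in $K'$. Also $e'=e^v\in N\langle e\rangle$, so $\langle e,e'\rangle\le N\langle e\rangle\ne G$. This contradicts the hypothesis that $\Gamma(G)$ is a cograph. So $|K|=r$ is prime, $N$ is a faithful irreducible $\mathbb F_pC_r$-module, and $G=N\rtimes K$ is as in item 2. $\blacksquare$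

**Remark.** If $G$ is noncyclic and $\Gamma(G)$ is a cograph with $G$ 2-generated, then $\Gamma(G)$ is a complete multipartite graph together with isolated vertices. Indeed, $G/\Phi$ is then noncyclic (for $\Phi=\mathrm{Frat}(G)$), so it is $C_p\times C_p$ or as in item 2, and Step 2 shows that $\Gamma(G/\Phi)$ has this shape. The graph $\Gamma(G)$ arises from it by replacing each vertex by $|\Phi|$ vertices with the same neighbors, and these are pairwise non-adjacent because their common image generates only a cyclic group. This is the shape we saw for $D_6$ and $D_8$ at the start; and by Theorem A every 2-generated nonsoluble finite group, like $A_5$, has an induced $P_4$ in its generating graph.
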